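\title{Singular equivalence does not determine the homotopy category\\ of acyclic complexes of injectives}

\begin{abstract}
For a finite dimensional algebra $A$ over a field $k$, the singularity category $\mathbf D_{\rm sg}(A)$ is, up to direct summands, the category of compact objects of the homotopy category $\mathbf K_{\rm ac}(A\text{-Inj})$ of acyclic complexes of injective modules. We show that the first category does not determine the second. If $k$ has characteristic $p$ and $[k:k^p]\ge p^2$, there are local algebras with radical square zero that are $k$-linearly singularly equivalent while their categories $\mathbf K_{\rm ac}$ are not equivalent even as additive categories. Over any imperfect field there are commutative examples with no $k$-linear equivalence. Conversely, if one of the two algebras has radical square zero and separable semisimple quotient, a $k$-linear singular equivalence always yields a $k$-linear triangle equivalence of the categories $\mathbf K_{\rm ac}$.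
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be a field and $A$ a finite dimensional $k$-algebra. Modules are left modules. Write $A\text{-mod}$ for the category of finitely generated modules, $A\text{-proj}$ for its full subcategory of projective modules, and $A\text{-Inj}$ for the category of all injective modules, finitely generated or not. Two triangulated categories measure how far $A$ is from having finite global dimension. The \emph{singularity category} is the Verdier quotient
\[
\mathbf D_{\rm sg}(A)=\mathbf D^b(A\text{-mod})/\mathbf K^b(A\text{-proj}).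
\]
It vanishes exactly when every simple module has a finite projective resolution, that is, when $A$ has finite global dimension. The second category, $\mathbf K_{\rm ac}(A\text{-Inj})$, has as objects the acyclic complexes of injective modules and as morphisms the chain maps up to homotopy. It has arbitrary coproducts, and by a theorem of Krause \cite{Krause}, recalled in Section~\ref{sec:background}, it is compactly generated and its compact objects are, up to direct summands, the objects of $\mathbf D_{\rm sg}(A)$. So the two categories are a small and a large version of one invariant, and they vanish together.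

Algebras $A_1,A_2$ are \emph{singularly equivalent} if there is a triangle equivalence $\mathbf D_{\rm sg}(A_1)\simeq\mathbf D_{\rm sg}(A_2)$. It is known that a triangle equivalence $\mathbf K_{\rm ac}(A_1\text{-Inj})\simeq\mathbf K_{\rm ac}(A_2\text{-Inj})$ implies that $A_1$ and $A_2$ are singularly equivalent. Chen and Yang \cite{CY} state the converse as open in general:

\begin{quote}
\emph{If two finite dimensional $k$-algebras $A_1$ and $A_2$ are singularly equivalent, is there always a triangle equivalence $\mathbf K_{\rm ac}(A_1\text{-{\rm Inj}})\simeq\mathbf K_{\rm ac}(A_2\text{-{\rm Inj}})$?}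
\end{quote}

One would guess yes, since an object of the large category is zero as soon as it receives no nonzero map from a compact object. More precisely, $\mathbf K_{\rm ac}(A\text{-Inj})$ is the derived category of a differential graded (dg) algebra $B$ whose cohomology algebra can be read off from $\mathbf D_{\rm sg}(A)$; see Section~\ref{sec:separable}. Whenever $B$ is determined by its cohomology, the guess is right. In general it is wrong.

\begin{theorem}\label{thm:main}
Let $k$ have characteristic $p>0$ with $[k:k^p]\ge p^2$. There are finite dimensional local $k$-algebras $A,A'$ with radical square zero such that $\mathbf D_{\rm sg}(A)\simeq\mathbf D_{\rm sg}(A')$ as $k$-linear triangulated categories, but there is no equivalence of additive categories (hence no triangle equivalence, $k$-linear or not) $\mathbf K_{\rm ac}(A\text{-{\rm Inj}})\simeq\mathbf K_{\rm ac}(A'\text{-{\rm Inj}})$.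
\end{theorem}

The field $k=\mathbb F_p(t_1,t_2)$ satisfies the hypothesis, since $k^p=\mathbb F_p(t_1^p,t_2^p)$. This answers the question in the negative. The next results delimit the phenomenon.

\begin{theorem}\label{thm:comm}
Let $k$ be any imperfect field. There are commutative local finite dimensional $k$-algebras $A,A'$ with radical square zero which are $k$-linearly singularly equivalent, but there is no $k$-linear equivalence $\mathbf K_{\rm ac}(A\text{-{\rm Inj}})\simeq\mathbf K_{\rm ac}(A'\text{-{\rm Inj}})$.
\end{theorem}

\begin{theorem}\label{thm:sep}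
Let $k$ be any field, $A_1$ a finite dimensional $k$-algebra whose radical $J$ satisfies $J^2=0$ and such that $A_1/J$ is separable over $k$, and $A_2$ any finite dimensional $k$-algebra. If $\mathbf D_{\rm sg}(A_1)\simeq\mathbf D_{\rm sg}(A_2)$ as $k$-linear triangulated categories, then $\mathbf K_{\rm ac}(A_1\text{-{\rm Inj}})\simeq\mathbf K_{\rm ac}(A_2\text{-{\rm Inj}})$ as $k$-linear triangulated categories.
\end{theorem}

\begin{corollary}\label{cor:perfect}
For a field $k$ the following are equivalent: {\rm(i)} $k$ is perfect; {\rm(ii)} whenever $A_1,A_2$ are finite dimensional $k$-algebras such that $A_1$ has radical square zero and $A_2$ is $k$-linearly singularly equivalent to $A_1$, there is a $k$-linear triangle equivalence $\mathbf K_{\rm ac}(A_1\text{-{\rm Inj}})\simeq\mathbf K_{\rm ac}(A_2\text{-{\rm Inj}})$.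
\end{corollary}

\begin{proof}
Over a perfect field every finite dimensional semisimple algebra is separable, so (i) implies (ii) by Theorem~\ref{thm:sep}. If $k$ is imperfect, Theorem~\ref{thm:comm} contradicts (ii).
\end{proof}

Whether counterexamples exist over perfect fields when neither algebra has radical square zero is not decided here.

The counterexamples are local algebras $A$ with residue field $K$, purely inseparable over $k$, and radical $J=K\varepsilon\oplus K\zeta$ spanned by two central elements. For these algebras we describe $T=\mathbf K_{\rm ac}(A\text{-Inj})$ by linear algebra over $K$, up to an ideal $\mathcal I$ of square zero (Section~\ref{sec:linear}). The ideal vanishes on compact objects, so $\mathbf D_{\rm sg}(A)$ depends on $K$ alone (Section~\ref{sec:compact}). It does not vanish on $T$: multiplication by $\varepsilon$ is a nonzero element of it. Hence $T$ can see a relation in $A$ such as $yx-xy=\varepsilon$ or $x^p=t+\varepsilon$, which prevents $A\to K$ from splitting, and the center of the category $T$ detects it (Section~\ref{sec:proofs}). We begin with the computation showing that $\varepsilon$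 survives.

\section{Multiplication by $\varepsilon$, by hand}\label{sec:hand}

Complexes have differentials $d^n\colon X^n\to X^{n+1}$, and $(\Sigma X)^n=X^{n+1}$ with $d_{\Sigma X}=-d_X$. In this section $K$ is any field.

\smallskip
\noindent\emph{One variable.} The algebra $B=K[\varepsilon]/(\varepsilon^2)$ is injective over itself, because $B\cong\operatorname{Hom}_K(B,K)$, and $\cdots\to B\xrightarrow{\varepsilon}B\xrightarrow{\varepsilon}B\to\cdots$ is acyclic. If $h^n$ is multiplication by a scalar $s^n\in K$, then $dh^n+h^{n+1}d=(s^n+s^{n+1})\varepsilon$. The equations $s^{n+1}+s^n=1$ are solved by $s^n=1$ for $n$ even and $s^n=0$ for $n$ odd, so multiplication by $\varepsilon$ is null-homotopic.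

\smallskip
\noindent\emph{Two variables.} Let $A_K=K[\varepsilon,\zeta]/(\varepsilon,\zeta)^2$. The module $D=\operatorname{Hom}_K(A_K,K)$ is injective. In the basis $1^*,\varepsilon^*,\zeta^*$ dual to $1,\varepsilon,\zeta$ we have $\varepsilon\varepsilon^*=\zeta\zeta^*=1^*$, and all other products of $\varepsilon$ or $\zeta$ with a basis vector are zero. The socle of $D$ has dimension one and $D/\operatorname{soc}D$ has dimension two. So an acyclic complex with the same term in every degree, whose differentials have the socle as kernel and image, requires a vector space $W$ with an isomorphism $W\oplus W\cong W$. Let $W$ have a basis $\delta_\omega$ indexed by the infinite words $\omega=\omega_1\omega_2\cdots$ in two letters $\mathsf a,\mathsf b$, and define $\alpha,\beta\in\operatorname{End}_K(W)$ by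
\[
\alpha(\delta_\omega)=\delta_{\mathsf a\omega},\qquad \beta(\delta_\omega)=\delta_{\mathsf b\omega}.
\]
Every word begins with exactly one letter, so $(v,w)\mapsto\alpha v+\beta w$ is an isomorphism $W\oplus W\to W$. Put $X^n=D\otimes_KW$ for all $n\in\mathbb Z$, a direct sum of copies of $D$ and hence injective, and
\[
d(1^*\otimes v)=0,\qquad d(\varepsilon^*\otimes v)=1^*\otimes\alpha v,\qquad d(\zeta^*\otimes v)=1^*\otimes\beta v .
\]
The map $d$ is $A_K$-linear, since it kills the socle $1^*\otimes W$ and takes values in it, and its kernel and image both equal $1^*\otimes W$. So $X$ is an acyclic complex of injectives.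

Suppose $\varepsilon=dh+hd$ on $X$. Module maps preserve socles, so $h^n(1^*\otimes v)=1^*\otimes s^n(v)$ with $s^n\in\operatorname{End}_K(W)$. Write $h^n(\varepsilon^*\otimes v)=\varepsilon^*\otimes v_1+\zeta^*\otimes v_2+1^*\otimes v_3$. Multiplying by $\varepsilon$ gives $v_1=s^n(v)$, and multiplying by $\zeta$ gives $v_2=0$. Hence $dh^n(\varepsilon^*\otimes v)=1^*\otimes\alpha s^n(v)$, while $h^{n+1}d(\varepsilon^*\otimes v)=1^*\otimes s^{n+1}\alpha(v)$ and $\varepsilon(\varepsilon^*\otimes v)=1^*\otimes v$. With $\zeta^*$ in place of $\varepsilon^*$ the first two terms become $1^*\otimes\beta s^n(v)$ and $1^*\otimes s^{n+1}\beta(v)$, and $\varepsilon(\zeta^*\otimes v)=0$. We obtain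
\begin{equation}\label{eq:rec}
s^{n+1}\alpha+\alpha s^n=1,\qquad s^{n+1}\beta+\beta s^n=0\qquad(n\in\mathbb Z).
\end{equation}
Given $s^n$, these equations determine $s^{n+1}$ on $\alpha W\oplus\beta W=W$, so they can be solved upward. The obstruction comes from $n\to-\infty$.

\begin{lemma}\label{lem:rec}
The system \eqref{eq:rec} has no solution $(s^n)_{n\in\mathbb Z}$ in $\operatorname{End}_K(W)$.
\end{lemma}

\begin{proof}
Let $(s^n)$ be a solution and put $\gamma=\alpha\beta$. Then
\[
s^{n+2}\gamma=(1-\alpha s^{n+1})\beta=\beta+\alpha\beta s^n=\beta+\gamma s^n .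
\]
The periodic word $e=\mathsf{abab}\cdots$ satisfies $\gamma\delta_e=\delta_e$, so $s^{n+2}\delta_e=\beta\delta_e+\gamma s^n\delta_e$. Iterating from $n+2=0$ gives, for every $m\ge1$,
\[
s^0\delta_e=\sum_{j=0}^{m-1}\gamma^j\beta\,\delta_e+\gamma^ms^{-2m}\delta_e=\sum_{j=0}^{m-1}\delta_{\eta_j}+\gamma^ms^{-2m}\delta_e,\qquad \eta_j=(\mathsf{ab})^j\,\mathsf b\,\mathsf{abab}\cdots .
\]
The word $\eta_j$ first differs from $e$ in position $2j+1$. So the $\eta_j$ are pairwise distinct, and for $j<m$ the word $\eta_j$ does not begin with $(\mathsf{ab})^m$. The last term involves only words that begin with $(\mathsf{ab})^m$. Hence $\delta_{\eta_j}$ has coefficient $1$ in $s^0\delta_e$ for every $j\ge0$, which is impossible because $s^0\delta_e$ is a finite linear combination of basis vectors.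
\end{proof}

So multiplication by $\varepsilon$ is not null-homotopic on $X$. The counterexamples replace $A_K$ by algebras with the same radical and residue field but a twisted multiplication; for them \eqref{eq:rec} will appear again.

\section{Background}\label{sec:background}

Throughout, $A$ is a finite dimensional $k$-algebra with radical $J$, and $T=\mathbf K_{\rm ac}(A\text{-Inj})$.

\subsection*{Injective modules}
The socle of a module $M$ is $\operatorname{soc}M=\{m: Jm=0\}$. Since $J$ is nilpotent, it meets every nonzero submodule. Hence an injective module is an injective envelope of its socle, and injective modules with isomorphic socles are isomorphic. Since $A$ is noetherian, direct sums of injective modules are injective, and coproducts in $T$ are termwise direct sums.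

\subsection*{Compact objects and centers}
Let $\mathcal T$ be an additive category with coproducts. An object $C$ is \emph{compact} if $\bigoplus_i\operatorname{Hom}(C,X_i)\to\operatorname{Hom}(C,\coprod_iX_i)$ is bijective for every family $(X_i)$; the compact objects form a full subcategory $\mathcal T^c$. A triangulated category with coproducts is \emph{compactly generated} if there is a set $\mathcal G$ of compact objects such that $\operatorname{Hom}(\Sigma^nG,X)=0$ for all $G\in\mathcal G$ and $n\in\mathbb Z$ implies $X=0$; if $\mathcal G=\{G\}$ works, $G$ is a \emph{compact generator}. A \emph{thick} subcategory is a triangulated subcategory closed under direct summands.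

The \emph{center} $Z(\mathcal C)$ of an additive category $\mathcal C$ is the ring of natural endomorphisms $\xi=(\xi_X)$ of the identity functor; no compatibility with $\Sigma$ is required. By naturality $\xi_X$ is central in $\operatorname{End}(X)$. A central element $c\in A$ defines an element of $Z(T)$, whose component $c_X$ is multiplication by $c$. An equivalence $F\colon\mathcal T\to\mathcal T'$ of additive categories preserves coproducts, so it restricts to an equivalence $\mathcal T^c\simeq\mathcal T'^c$. The rule $\xi'_{FX}=F(\xi_X)$ defines ring isomorphisms $Z(\mathcal T)\cong Z(\mathcal T')$ and $Z(\mathcal T^c)\cong Z(\mathcal T'^c)$ that commute with restriction to compact objects, and they are isomorphisms of $k$-algebras if $F$ is $k$-linear.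

\subsection*{Krause's theorem}
For $M\in\mathbf D^b(A\text{-mod})$ let $\mathbf iM$ be an injective resolution. By \cite{Krause}, the category $T$ is compactly generated, the inclusion $T\to\mathbf K(A\text{-Inj})$ has a left adjoint $I_\lambda$, and $M\mapsto I_\lambda(\mathbf iM)$ induces a fully faithful triangle functor
\[
\Phi\colon\mathbf D_{\rm sg}(A)\longrightarrow T^c
\]
such that every compact object of $T$ is a direct summand of an object in the image. The functor $\Phi$ is $k$-linear, because $\mathbf i$ is and a left adjoint of a $k$-linear functor is $k$-linear. Maps out of $\Phi(M)$ can be computed without knowing $I_\lambda$.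

\begin{lemma}\label{lem:hom}
For a bounded complex $M$ of finitely generated modules there are isomorphisms $\operatorname{Hom}_T(\Phi M,I)\cong\operatorname{Hom}_{\mathbf K(A\text{-{\rm Mod}})}(M,I)$, natural in $I\in T$.
\end{lemma}

\begin{proof}
By adjunction the left side is $\operatorname{Hom}_{\mathbf K(A\text{-Mod})}(\mathbf iM,I)$. The cone of $M\to\mathbf iM$ and its shifts are bounded below and acyclic, so by the long exact sequence it suffices to show that every chain map $f\colon N\to I$ from a bounded below acyclic complex to a complex of injectives is null-homotopic. Put $h^i=0$ in the degrees below the support of $N$, and suppose $h^i\colon N^i\to I^{i-1}$ $(i\le n)$ satisfy $f^i=dh^i+h^{i+1}d$ for $i<n$. Then $(f^n-dh^n)d=d(f^{n-1}-h^nd)=ddh^{n-1}=0$. So $f^n-dh^n$ vanishes on $\operatorname{im}d^{n-1}=\ker d^n$ and factors through $\operatorname{im}d^n\subset N^{n+1}$. Since $I^n$ is injective, $f^n-dh^n=h^{n+1}d$ for some $h^{n+1}\colon N^{n+1}\to I^n$.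
\end{proof}

\subsection*{Morphisms in the singularity category}
For $M\in A\text{-mod}$ the syzygy $\Omega M$ is the kernel of a projective cover $P\to M$. As $P$ becomes zero, $M\cong\Sigma\Omega M$ in $\mathbf D_{\rm sg}(A)$. Let $\underline{\operatorname{Hom}}_A(M,N)$ be $\operatorname{Hom}_A(M,N)$ modulo the maps that factor through a projective module. A map $g\colon M\to N$ lifts to the projective covers and restricts to a map $\Omega g$ whose class depends only on the class of $g$. By \cite{KV,Bel},
\begin{equation}\label{eq:KV}
\operatorname{Hom}_{\mathbf D_{\rm sg}(A)}(M,N)=\operatorname{colim}_l\underline{\operatorname{Hom}}_A(\Omega^lM,\Omega^lN),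
\end{equation}
compatibly with composition, where the class of $g\colon\Omega^lM\to\Omega^lN$ corresponds to $M\cong\Sigma^l\Omega^lM\xrightarrow{\Sigma^lg}\Sigma^l\Omega^lN\cong N$. When $J^2=0$, syzygies are semisimple and everything becomes explicit.

\begin{lemma}\label{lem:rad2}
Assume $J^2=0$. Let $E=A/J$, let $V=J$ regarded as an $E$-$E$-bimodule, and regard $E$-modules as semisimple $A$-modules.
\begin{enumerate}
\item Every object of $\mathbf D_{\rm sg}(A)$ is isomorphic to $\Sigma^mM$ for some $m\in\mathbb Z$ and $M\in E\text{-{\rm mod}}$.
\item For $M\in E\text{-{\rm mod}}$ we have $\Omega M\cong V\otimes_EM$, and $\Omega g$ is represented by $V\otimes g$ for every map $g$ in $E\text{-{\rm mod}}$.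
\item For $M,N\in E\text{-{\rm mod}}$, compatibly with composition and with transition maps $g\mapsto V\otimes g$,
\[
\operatorname{Hom}_{\mathbf D_{\rm sg}(A)}(M,N)=\operatorname{colim}_l\operatorname{Hom}_E(V^{\otimes l}\otimes_EM,V^{\otimes l}\otimes_EN).
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Represent the object by a bounded above complex $P$ of finitely generated projectives that is exact in degrees $<-m$. The terms in degrees $>-m$ form a subcomplex in $\mathbf K^b(A\text{-proj})$, and the quotient complex is quasi-isomorphic to $\Sigma^mM'$ with $M'=\operatorname{coker}(P^{-m-1}\to P^{-m})$. So the object is isomorphic to $\Sigma^mM'\cong\Sigma^{m+1}\Omega M'$. If $P'\to M'$ is a projective cover, then $\Omega M'\subset JP'$ is killed by $J$.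

(2) If $P\to M$ is a projective cover, then $M=P/JP$ and $\Omega M=JP\cong J\otimes_AP\cong V\otimes_E(P/JP)$. A lift $P\to P'$ of $g$ acts on the last term as $V\otimes g$.

(3) By (2) and \eqref{eq:KV} it suffices to show that a map $f\colon M\to N$ in $E\text{-mod}$ that factors as $M\to P\to N$ with $P$ projective has $V\otimes f=0$. Since $J^2=0$, we can write $\operatorname{soc}P=JP\oplus Q$. The first map lands in $\operatorname{soc}P$ and the second kills $JP$, so $f$ factors through $Q$. The composite $Q\to P\to P/JP$ is an injective map of semisimple modules, hence split, so $Q$ is a direct summand of $P$. Thus $Q$ is projective, $V\otimes_EQ\cong\Omega Q=0$ by (2), and $V\otimes f=0$.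
\end{proof}

\section{Algebras of type $(K)$}\label{sec:typeK}

We want algebras that agree with $A_K$ in their radical and their residue field, so that the singularity categories agree, but in which the residue field does not lift.

\begin{definition}\label{def:typeK}
Let $K/k$ be a finite field extension. A finite dimensional $k$-algebra $A$ is \emph{of type $(K)$} if it is given with central elements $\varepsilon,\zeta$ such that $J=A\varepsilon\oplus A\zeta$ satisfies $J^2=0$, and with an isomorphism of $k$-algebras $A/J\cong K$, written $a\mapsto\bar a$, such that the maps $K\to A\varepsilon$, $\bar a\mapsto a\varepsilon$, and $K\to A\zeta$, $\bar a\mapsto a\zeta$, are bijective.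
\end{definition}

Such an algebra is local with radical $J$. Since $K$ is commutative, $ab-ba\in J$ for all $a,b\in A$, so $a(b\varepsilon)=(b\varepsilon)a$ and $a(b\zeta)=(b\zeta)a$: every element of $J$ is central, and $J\cong K\oplus K$ as a $K$-$K$-bimodule on which the left and right actions agree. The \emph{split} algebra $A_K=K[\varepsilon,\zeta]/(\varepsilon,\zeta)^2$ is of type $(K)$. The other two examples need characteristic $p>0$.

\begin{example}[noncommutative]\label{ex:nc}
Assume $[k:k^p]\ge p^2$. Choose $t_1\in k\setminus k^p$. The polynomial $X^p-t_1^p$ is irreducible over $k^p$, so $k^p(t_1)$ has degree $p$ over $k^p$ and is not $k$. Choose $t_2\in k\setminus k^p(t_1)$; then $X^p-t_2^p$ is irreducible over $k^p(t_1)$, and $[k^p(t_1,t_2):k^p]=p^2$. Applying the inverse of Frobenius, $[k(t_1^{1/p},t_2^{1/p}):k]=p^2$, so $K=k[x,y]/(x^p-t_1,y^p-t_2)$, which has dimension $p^2$ and maps onto this field, is a field. The partial derivatives kill $x^p-t_1$ and $y^p-t_2$ and induce $k$-derivations $\partial_x,\partial_y$ of $K$. Put $c(a,b)=\partial_y(a)\partial_x(b)$ and let $A=K\oplus K\varepsilon\oplus K\zeta$ with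
\[
(a+v)(b+w)=ab+c(a,b)\varepsilon+aw+bv\qquad(a,b\in K,\ v,w\in K\varepsilon\oplus K\zeta),
\]
where $ab$ on the right is the product in $K$. Associativity is immediate when a factor lies in $K\varepsilon\oplus K\zeta$, and for $a,b,b'\in K$ it is the identity $a\,c(b,b')-c(ab,b')+c(a,bb')-c(a,b)b'=0$, which holds by the Leibniz rule:
\[
a\,\partial_yb\,\partial_xb'-(a\,\partial_yb+b\,\partial_ya)\,\partial_xb'+\partial_ya\,(b\,\partial_xb'+b'\,\partial_xb)-\partial_ya\,\partial_xb\,b'=0 .
\]
Since $c$ vanishes when an argument lies in $k$, the element $1$ is a unit element and $k$ is central. So $A$ is of type $(K)$. As $c(y,x)=1$ and $c(x,y)=0$, we have $yx-xy=\varepsilon$ in $A$.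
\end{example}

\begin{example}[commutative]\label{ex:comm}
Let $t\in k\setminus k^p$, $K=k[x]/(x^p-t)$, $R=k[\varepsilon,\zeta]/(\varepsilon,\zeta)^2$ and $A=R[x]/(x^p-t-\varepsilon)$. Then $A$ is free over $R$ with basis $1,x,\dots,x^{p-1}$. Hence $A\varepsilon$ and $A\zeta$ have $k$-bases $x^i\varepsilon$ and $x^i\zeta$ $(0\le i<p)$, their sum $J$ is direct, and $A/J=K$. So $A$ is of type $(K)$, and $x^p=t+\varepsilon$ in $A$.
\end{example}

In neither example does $A\to K$ have a $k$-algebra section. In Example~\ref{ex:nc}, lifts $x+j$ and $y+j'$ with $j,j'\in J$ have commutator $yx-xy=\varepsilon\ne0$, because $j$ and $j'$ are central. In Example~\ref{ex:comm}, $(x+j)^p=x^p+j^p=t+\varepsilon\ne t$. The proofs of Theorems~\ref{thm:main} and~\ref{thm:comm} repeat these two computations inside an endomorphism ring in $T$, with $\mathcal I$ in the role of $J$.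

\section{Acyclic complexes as linear data}\label{sec:linear}

In Sections~\ref{sec:linear}--\ref{sec:proofs}, $A$ is of type $(K)$. In general $A$ is not a $K$-algebra, so $T$ carries no evident $K$-linear structure. Socles, however, are $K$-vector spaces, and we describe $T$ through them.

Let $I$ be an injective module with socle $S$. Apply $\operatorname{Hom}_A(-,I)$ to $0\to J\to A\to K\to0$. Since $J\cong K\oplus K$ with generators $\varepsilon,\zeta$, the map $f\mapsto(f(\varepsilon),f(\zeta))$ identifies $\operatorname{Hom}_A(J,I)$ with $S\oplus S$. This gives an exact sequence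
\begin{equation}\label{eq:inj}
0\to S\to I\to S\oplus S\to0,\qquad m\mapsto(\varepsilon m,\zeta m),
\end{equation}
of $A$-modules, because $\varepsilon$ and $\zeta$ are central.

Homotopic maps need not agree on socles. They do agree if the differentials kill the socles, so we first pass to such complexes. Call $I\in T$ \emph{minimal} if $d(\operatorname{soc}I^n)=0$ for all $n$, and let $T_{\min}\subset T$ be the full subcategory of minimal complexes. It is stable under $\Sigma$.

\begin{lemma}\label{lem:min}
Every $I\in T$ is isomorphic in $T$ to a minimal complex, so the inclusion $T_{\min}\to T$ is an equivalence.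
\end{lemma}

\begin{proof}
We split off a contractible summand. Let $U^n$ be a complement of $\ker(d|_{\operatorname{soc}I^n})$ in $\operatorname{soc}I^n$ and $E^n\subset I^n$ an injective envelope of $U^n$, so $\operatorname{soc}E^n=U^n$. The module $E^n\cap\ker d$ has socle $U^n\cap\ker d=0$ and is therefore zero. So $d|_{E^n}$ is injective and $N^n=E^n\oplus dE^{n-1}$ defines a subcomplex of injectives. It is contractible: $1_N=d\kappa+\kappa d$, where $\kappa$ is zero on $E^n$ and inverse to $d$ on $dE^{n-1}$. Choose retractions $r^n\colon I^n\to N^n$ of modules. Then $\pi=d\kappa r+\kappa rd$ satisfies $d\pi=d\kappa rd=\pi d$ and $\pi|_N=1_N$. Hence $I=N\oplus I'$ as complexes with $I'=\ker\pi\in T$, and $I\cong I'$ in $T$.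

Now $\operatorname{soc}I^n=U^n\oplus dU^{n-1}\oplus\operatorname{soc}I'^n$. As $d$ respects the decomposition $N\oplus I'$ and is injective on $U^n$, the kernel of $d$ on $\operatorname{soc}I^n$ is $dU^{n-1}\oplus\ker(d|_{\operatorname{soc}I'^n})$. By the choice of $U^n$ we also have $\operatorname{soc}I^n=U^n\oplus dU^{n-1}\oplus\ker(d|_{\operatorname{soc}I'^n})$. Comparing the two decompositions gives $d(\operatorname{soc}I'^n)=0$.
\end{proof}

Let $I\in T_{\min}$ and $S^n=S^n(I)=\operatorname{soc}I^n$. Then $S^n\subset\ker d^n$. Conversely $\ker d^{n+1}=\operatorname{im}d^n$ is a quotient of $I^n/S^n$, which is semisimple by \eqref{eq:inj}, so $\ker d^{n+1}\subset S^{n+1}$. Thus $\ker d^n=S^n$ for all $n$, and $d$ induces an isomorphism $S^n\oplus S^n\cong I^n/S^n\to S^{n+1}$. Its components are $K$-linear maps $\alpha^n,\beta^n\colon S^n\to S^{n+1}$ with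
\begin{equation}\label{eq:d}
d^nm=\alpha^n(\varepsilon m)+\beta^n(\zeta m)\qquad(m\in I^n).
\end{equation}
This suggests the target category. Let $\mathcal M$ have as objects the families $(S^n,\alpha^n,\beta^n)_{n\in\mathbb Z}$ of $K$-vector spaces and $K$-linear maps $\alpha^n,\beta^n\colon S^n\to S^{n+1}$ such that $(v,w)\mapsto\alpha^nv+\beta^nw$ is an isomorphism $S^n\oplus S^n\to S^{n+1}$. Morphisms are families of $K$-linear maps commuting with the $\alpha^n$ and the $\beta^n$. The category $\mathcal M$ is $K$-linear and depends only on $K$. It has an automorphism $\Sigma_{\mathcal M}(S^n,\alpha^n,\beta^n)=(S^{n+1},-\alpha^{n+1},-\beta^{n+1})$.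

\begin{proposition}\label{prop:S}
Restriction to socles defines a $k$-linear functor $\mathsf S\colon T_{\min}\to\mathcal M$ with $\mathsf S\Sigma=\Sigma_{\mathcal M}\mathsf S$, which is full and dense. Let $\mathcal I$ be the ideal of morphisms $f$ with $\mathsf S(f)=0$, and let $I,I'\in T_{\min}$ have data $(S^n,\alpha^n,\beta^n)$ and $(S'^n,\alpha'^n,\beta'^n)$.
\begin{enumerate}
\item A family of $A$-linear maps $f^n\colon I^n\to I'^n$ is a chain map if and only if its restrictions to socles form a morphism of $\mathcal M$.
\item The elements of $\mathcal I(I,I')$ are the classes of the chain maps $f^n(m)=u^n(\varepsilon m)+v^n(\zeta m)$ with arbitrary $K$-linear maps $u^n,v^n\colon S^n\to S'^n$. In particular $\mathcal I^2=0$.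
\item If the map $f$ in {\rm(2)} is null-homotopic, there are $K$-linear maps $s^n\colon S^n\to S'^{n-1}$ with
\[
u^n=s^{n+1}\alpha^n+\alpha'^{n-1}s^n,\qquad v^n=s^{n+1}\beta^n+\beta'^{n-1}s^n\qquad(n\in\mathbb Z).
\]
\item If $g\in\operatorname{End}_T(I)$ and $\mathsf S(g)$ is multiplication by a scalar $a\in K$, then $g$ commutes with every element of $\mathcal I(I,I)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) Let $g^n=f^n|_{S^n}$. By \eqref{eq:d} and $A$-linearity, for $m\in I^n$,
\[
df^nm=\alpha'^ng^n(\varepsilon m)+\beta'^ng^n(\zeta m),\qquad f^{n+1}dm=g^{n+1}\alpha^n(\varepsilon m)+g^{n+1}\beta^n(\zeta m).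
\]
By \eqref{eq:inj} the pair $(\varepsilon m,\zeta m)$ runs through all of $S^n\oplus S^n$. So the two sides agree for all $m$ if and only if $\alpha'^ng^n=g^{n+1}\alpha^n$ and $\beta'^ng^n=g^{n+1}\beta^n$.

\emph{The functor.} A map $dh+hd$ vanishes on socles, since $h$ preserves socles and $d$ kills them. With (1), this shows that $\mathsf S$ is well defined. The formula for $\Sigma$ follows from \eqref{eq:d} and $d_{\Sigma I}=-d_I$. For fullness, extend the components $S^n\to S'^n\subset I'^n$ of a morphism of $\mathcal M$ to $I^n$ by injectivity of $I'^n$, and apply (1). For density, given $(S^n,\alpha^n,\beta^n)$, let $I^n$ be an injective envelope of $S^n$ and define $d^n$ by \eqref{eq:d}. By \eqref{eq:inj}, $\ker d^n=S^n$ and $\operatorname{im}d^n=S^{n+1}$, so $I$ is a minimal acyclic complex with the given data.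

(2) A chain map that vanishes on $S^n$ factors through the semisimple module $I^n/S^n\cong S^n\oplus S^n$, so it takes values in $S'^n$ and has the stated form. Conversely, such a family vanishes on socles and is a chain map by (1). In a composite of two such maps the first lands in socles and the second kills them.

(3) Let $f=dh+hd$ and $s^n=h^n|_{S^n}$. By \eqref{eq:d}, $dh^nm=\alpha'^{n-1}s^n(\varepsilon m)+\beta'^{n-1}s^n(\zeta m)$ and $h^{n+1}dm=s^{n+1}\alpha^n(\varepsilon m)+s^{n+1}\beta^n(\zeta m)$. Compare with $f^nm$ as in (1).

(4) For $f$ as in (2), $g^nf^nm=a\,u^n(\varepsilon m)+a\,v^n(\zeta m)$ because $f^nm\in S^n$, and $f^ng^nm=u^n(g^n\varepsilon m)+v^n(g^n\zeta m)=u^n(a\,\varepsilon m)+v^n(a\,\zeta m)$ because $\varepsilon m,\zeta m\in S^n$. These agree since $u^n,v^n$ are $K$-linear.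
\end{proof}

\begin{corollary}\label{cor:key}
There is $X\in T_{\min}$ with $\varepsilon_X\ne0$ in $\operatorname{End}_T(X)$.
\end{corollary}

\begin{proof}
By the construction in the proof of density there is $X$ with $S^n=W$, $\alpha^n=\alpha$, $\beta^n=\beta$ as in Section~\ref{sec:hand}. Multiplication by $\varepsilon$ has the form in Proposition~\ref{prop:S}(2) with $u^n=1$, $v^n=0$. If it were null-homotopic, part (3) would solve \eqref{eq:rec}, contrary to Lemma~\ref{lem:rec}.
\end{proof}

\begin{remark}\label{rem:zeta}
The element $\zeta$ plays no part in the relations of Examples~\ref{ex:nc} and~\ref{ex:comm}, but it cannot be dropped. If $J=A\varepsilon\cong K$, the arguments above go through with $\beta$ and $v$ erased, and each $\alpha^n$ is bijective. Then $u^n=s^{n+1}\alpha^n+\alpha'^{n-1}s^n$ can be solved from $s^0=0$ both upward and downward, and extending $s^n$ to $h^n\colon I^n\to I'^{n-1}$ by injectivity gives $f=dh+hd$. So $\mathcal I=0$, and $T$ is equivalent to a category that depends only on $K$.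
\end{remark}

\section{Compact objects}\label{sec:compact}

We show that $\mathcal I$ vanishes on compact objects, so that $\mathcal M$ controls $\mathbf D_{\rm sg}(A)$ completely. Fix a quasi-inverse $P\colon T\to T_{\min}$ of the inclusion. It is $k$-linear and $P\Sigma\cong\Sigma P$, because the inclusion is $k$-linear and commutes with $\Sigma$. Let $G_n=P\Phi(\Sigma^{-n}K)$, where $\Sigma^{-n}K$ is the simple module $K$ placed in degree $n$. For a morphism $w$ in $T_{\min}$ let $S^n(w)$ be the degree $n$ component of $\mathsf S(w)$.

A chain map $\Sigma^{-n}K\to I$ is an element of $\operatorname{soc}I^n\cap\ker d$, and it is null-homotopic if and only if it lies in $d(\operatorname{soc}I^{n-1})$. For minimal $I$, Lemma~\ref{lem:hom} therefore gives $\operatorname{Hom}_T(G_n,I)\cong S^n(I)$, naturally in $I$. If $\iota_n\in S^n(G_n)$ corresponds to the identity of $G_n$, naturality shows that the bijection is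
\begin{equation}\label{eq:rep}
\operatorname{Hom}_T(G_n,I)\longrightarrow S^n(I),\qquad w\mapsto S^n(w)(\iota_n).
\end{equation}

In Lemma~\ref{lem:rad2} we now have $E=K$, and $V\otimes_KM\cong M\oplus M$ naturally in $M$, because the two actions of $K$ on $J$ agree. So $M\cong\Sigma(M\oplus M)$ in $\mathbf D_{\rm sg}(A)$, every object is isomorphic to some $\Sigma^mK^r$, and
\begin{equation}\label{eq:double}
\Sigma^mK^r\cong\Sigma^{m+1}K^{2r},\qquad G_{n+1}\cong G_n\oplus G_n .
\end{equation}
By Krause's theorem, every compact object of $T_{\min}$ is a direct summand of some $G_n^r$.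

\begin{lemma}\label{lem:ff}
If $C\in T_{\min}$ is compact, then $\mathcal I(C,I)=0$ and $\operatorname{Hom}_T(C,I)\to\operatorname{Hom}_{\mathcal M}(\mathsf SC,\mathsf SI)$ is bijective for all $I\in T_{\min}$.
\end{lemma}

\begin{proof}
If $w\in\mathcal I(G_n,I)$, then $S^n(w)(\iota_n)=0$, so $w=0$ by \eqref{eq:rep}. Since $\mathcal I$ is an ideal, the vanishing passes to summands of $G_n^r$. Surjectivity is fullness of $\mathsf S$.
\end{proof}

\begin{proposition}\label{prop:sing}
If $A$ and $A'$ are both of type $(K)$, then $\mathbf D_{\rm sg}(A)\simeq\mathbf D_{\rm sg}(A')$ as $k$-linear triangulated categories.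
\end{proposition}

\begin{proof}
The functor $Q_A=\mathsf SP\Phi\colon\mathbf D_{\rm sg}(A)\to\mathcal M$ is $k$-linear, fully faithful by Lemma~\ref{lem:ff}, and $Q_A\Sigma\cong\Sigma_{\mathcal M}Q_A$. Its essential image consists of the objects isomorphic to some $\mathsf S(G_n)^r$. By \eqref{eq:rep}, Lemma~\ref{lem:ff} and density of $\mathsf S$, the map $g\mapsto g^n(\iota_n)$ is a bijection $\operatorname{Hom}_{\mathcal M}(\mathsf SG_n,Y)\to S^n$ for every object $Y=(S^i,\alpha^i,\beta^i)$ of $\mathcal M$. So $\mathsf SG_n$ corepresents the functor $Y\mapsto S^n$, which does not involve $A$. By the Yoneda lemma, $Q_A$ and $Q_{A'}$ have the same essential image, and $\Theta=Q_{A'}^{-1}Q_A$ is a $k$-linear equivalence with a natural isomorphism $\Theta\Sigma\cong\Sigma\Theta$.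

The category $\mathcal M$ carries no triangulation, so we must still show that $\Theta$ preserves distinguished triangles. The point is that all triangles in these singularity categories split. Let $f$ be a morphism in $\mathbf D_{\rm sg}(A)$. By \eqref{eq:double} we may assume that its source and target are $\Sigma^mK^a$ and $\Sigma^mK^b$ with the same $m$. By \eqref{eq:KV}, $f$ is then isomorphic, as an arrow, to $\Sigma^{m+l}g$ for a map $g\colon\Omega^lK^a\to\Omega^lK^b$, which is a $K$-linear map of finite dimensional $K$-vector spaces. Choosing complements of its kernel and image, we see that $f$ is isomorphic to an arrow $\left(\begin{smallmatrix}1&0\\0&0\end{smallmatrix}\right)\colon X\oplus Y\to X\oplus Z$. The direct sum of the triangles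
\[
X\xrightarrow{1}X\to0\to\Sigma X,\qquad Y\to0\to\Sigma Y\xrightarrow{1}\Sigma Y,\qquad 0\to Z\xrightarrow{1}Z\to0
\]
is distinguished and begins with this arrow. A distinguished triangle is determined up to isomorphism by its first morphism. Hence the distinguished triangles of $\mathbf D_{\rm sg}(A)$, and likewise of $\mathbf D_{\rm sg}(A')$, are exactly the triangles isomorphic to such direct sums. An additive equivalence that commutes with $\Sigma$ up to natural isomorphism sends each of the three triangles to one isomorphic to a triangle of the same kind.
\end{proof}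

To separate the large categories we compare $Z(T)$ with $Z(T^c)$. We compute both in $T_{\min}$, which is allowed by Lemma~\ref{lem:min}.

\begin{proposition}\label{prop:center}
\begin{enumerate}
\item For each $\theta\in Z(T^c_{\min})$ there is a unique $a\in K$ such that $\mathsf S(\theta_C)$ is multiplication by $a$ for all compact $C$, and $\theta\mapsto a$ is an isomorphism of $k$-algebras $Z(T^c_{\min})\cong K$.
\item If $\xi\in Z(T_{\min})$ and its restriction to $T^c_{\min}$ corresponds to $a\in K$, then $\mathsf S(\xi_X)$ is multiplication by $a$ for all $X\in T_{\min}$.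
\end{enumerate}
\end{proposition}

\begin{proof}
(1) By Lemmas~\ref{lem:ff} and~\ref{lem:rad2}(3), there are isomorphisms of $k$-algebras
\[
\operatorname{End}_{\mathcal M}(\mathsf SG_n)\cong\operatorname{End}_T(G_n)\cong\operatorname{End}_{\mathbf D_{\rm sg}(A)}(K)=\operatorname{colim}_l\operatorname{End}_K(K^{2^l}),
\]
with injective transition maps $g\mapsto g\oplus g$. In particular $\mathsf SG_n\ne0$. A central element of the colimit lies in some $\operatorname{End}_K(K^{2^l})$ and is central there, hence a scalar; and scalars are central, since the transition maps send the scalar $a$ to the scalar $a$. So the center of $\operatorname{End}_{\mathcal M}(\mathsf SG_n)$ has dimension $[K:k]$ over $k$. It contains the multiplications by elements of $K$ coming from the $K$-linear structure of $\mathcal M$, and by dimension it consists of them.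

Let $\theta\in Z(T^c_{\min})$. Then $\mathsf S(\theta_{G_n})$ is multiplication by a unique $a_n\in K$. Let $j\colon G_n\to G_{n+1}$ be a split monomorphism from \eqref{eq:double}. Naturality gives $(a_{n+1}-a_n)\mathsf S(j)=0$, and $\mathsf S(j)\ne0$, so all $a_n$ equal one element $a$. If $q\colon G_n^r\to C$ is a split epimorphism, then $\mathsf S(\theta_C)\mathsf S(q)=a\,\mathsf S(q)$, so $\mathsf S(\theta_C)=a$. The map $\theta\mapsto a$ is a homomorphism of $k$-algebras, injective because $\mathsf S$ is faithful on compact objects. Given $a\in K$, let $\theta_C$ be the unique endomorphism with $\mathsf S(\theta_C)=a$; the family $(\theta_C)$ is natural because $\mathcal M$ is $K$-linear and $\mathsf S$ is faithful on compact objects.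

(2) For $w\colon G_n\to X$, the equality $\xi_Xw=w\xi_{G_n}$ gives $S^n(\xi_X)\big(S^n(w)\iota_n\big)=S^n(w)(a\iota_n)=a\,S^n(w)\iota_n$. By \eqref{eq:rep} every element of $S^n(X)$ has the form $S^n(w)\iota_n$.
\end{proof}

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:comm}}\label{sec:proofs}

In both proofs $A'=A_K$ is the split algebra, $A$ is one of the two examples of Section~\ref{sec:typeK}, and $T,T'$ are the categories $\mathbf K_{\rm ac}$ of $A$ and $A'$. Proposition~\ref{prop:sing} gives the $k$-linear singular equivalence. Let $X\in T_{\min}$ be as in Corollary~\ref{cor:key}. The commutative case is shorter, and we treat it first.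

\begin{proof}[Proof of Theorem~\ref{thm:comm}]
Let $p$ be the characteristic of $k$, let $t\in k\setminus k^p$, and let $A$ be as in Example~\ref{ex:comm}. Multiplication by $x\in K\subset A'$ is an element of $Z(T')$ whose $p$-th power is $t$. A $k$-linear equivalence $T\simeq T'$ would give an isomorphism of $k$-algebras $Z(T)\cong Z(T')$, hence $\xi\in Z(T_{\min})$ with $\xi^p=t$. Its restriction to compact objects corresponds to an element $a\in K$ with $a^p=t$, and $a=\bar x$ because Frobenius is injective on $K$. By Proposition~\ref{prop:center}(2), $\mathsf S(\xi_X)=\bar x$. Multiplication $x_X$ by the central element $x\in A$ also acts on socles as $\bar x$. So $\delta=\xi_X-x_X$ lies in $\mathcal I(X,X)$, satisfies $\delta^2=0$, and commutes with $x_X$. In the $k$-algebra $\operatorname{End}_T(X)$ of characteristic $p\ge2$ we get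
\[
t=\xi_X^p=(x_X+\delta)^p=x_X^p+\delta^p=t+\varepsilon_X .
\]
Hence $\varepsilon_X=0$, contrary to Corollary~\ref{cor:key}.
\end{proof}

The $k$-linearity was used to know that $\xi^p$ is the particular element $t$, and for this pair of algebras it cannot be omitted.

\begin{remark}\label{rem:ringiso}
Let $k=\mathbb F_p(t)$. Then $K=\mathbb F_p(\bar x)$ with $\bar x$ transcendental, so nonzero polynomials in $x$ over $\mathbb F_p$ lie outside $J$ and are units of $A$. This gives a ring section $\sigma\colon K\to A$ with $\sigma(\bar x)=x$, and $a+b\varepsilon+c\zeta\mapsto\sigma(a)+\sigma(b)\varepsilon+\sigma(c)\zeta$ is a ring isomorphism $A'\to A$. So $T$ and $T'$ are triangle equivalent. The isomorphism is not $k$-linear, since $\sigma(t)=x^p=t+\varepsilon$.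
\end{remark}

To exclude all additive equivalences we need an invariant that does not mention $k$. We use the surjectivity of the restriction map $Z(T)\to Z(T^c)$, which by Section~\ref{sec:background} is invariant under equivalences of additive categories. It holds for every commutative algebra of type $(K)$, and this is why a noncommutative example, and with it the two derivations supplied by $[k:k^p]\ge p^2$, enters.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $A$ be as in Example~\ref{ex:nc}. For $a\in K\subset A'$, multiplication by $a$ is an element of $Z(T')$ that acts on socles as $a$. By Proposition~\ref{prop:center}(1), $Z(T')\to Z(T'^c)$ is surjective. We show that $Z(T)\to Z(T^c)\cong K$ is not. Suppose that $\xi\in Z(T_{\min})$ restricts to $\bar x$. By Proposition~\ref{prop:center}(2), $\mathsf S(\xi_X)=\bar x$.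

The elements $x,y\in A$ are not central, so left multiplication by them is not $A$-linear. To let them act on $X$ we use that the terms of $X$ are sums of copies of a bimodule. Let $D(A)=\operatorname{Hom}_k(A,k)$ with $(a\lambda)(b)=\lambda(ba)$. It is injective because $\operatorname{Hom}_A(-,D(A))\cong\operatorname{Hom}_k(-,k)$ is exact. Its socle consists of the $\lambda$ that vanish on $J$; it has dimension $[K:k]$ over $k$ and so is one-dimensional over $K$. Since injective modules are determined by their socles, each $X^n$ is isomorphic to a direct sum of copies of $D(A)$; fix such isomorphisms. For $c\in A$ define $\rho_c(\lambda)(b)=\lambda(cb)$. The map $\rho_c$ is $A$-linear, since $\rho_c(a\lambda)(b)=\lambda(cba)=(a\rho_c\lambda)(b)$. On the socle it acts as the scalar $\bar c$: if $\lambda(J)=0$, then $\lambda(cb)=\lambda(bc)$ because $cb-bc\in J$. Moreover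
\[
(\rho_y\rho_x-\rho_x\rho_y)(\lambda)(b)=\lambda\big((xy-yx)b\big)=-\lambda(\varepsilon b)=-(\varepsilon\lambda)(b).
\]
Let $f^n$ and $g^n$ be the direct sums of copies of $\rho_x$ and $\rho_y$ on $X^n$. On socles they are the scalars $\bar x$ and $\bar y$, which are morphisms of $\mathcal M$. By Proposition~\ref{prop:S}(1) they define $f,g\in\operatorname{End}_T(X)$ with $\mathsf S(f)=\bar x$, $\mathsf S(g)=\bar y$ and $gf-fg=-\varepsilon_X$.

Now $\delta=\xi_X-f$ lies in $\mathcal I(X,X)$, so $g\delta=\delta g$ by Proposition~\ref{prop:S}(4). Since $\xi_X$ is central in $\operatorname{End}_T(X)$,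
\[
0=g\xi_X-\xi_Xg=gf-fg=-\varepsilon_X,
\]
contrary to Corollary~\ref{cor:key}. Hence $T$ and $T'$ are not equivalent as additive categories.
\end{proof}

\section{The separable case}\label{sec:separable}

We prove Theorem~\ref{thm:sep}. Each category $T_i=\mathbf K_{\rm ac}(A_i\text{-Inj})$ is the derived category of a dg algebra $B_i$, and the singular equivalence identifies the cohomology algebras of $B_1$ and $B_2$ with one graded algebra $\Lambda$. The difficulty is that a dg algebra is not determined by its cohomology. The missing information consists of higher products $m_n$ $(n\ge3)$ on $\Lambda$, and the obstruction to removing $m_n$ lies in an $\operatorname{Ext}^n$ of graded $\Lambda$-bimodules out of $\Lambda$. So we compute $\Lambda$ using $A_1$, bound its projective dimension as a bimodule by $2$, and remove the higher products.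

For a $k$-algebra $R$ put $R^e=R\otimes_kR^{\rm op}$, so that $R$-bimodules are left $R^e$-modules. A finite dimensional algebra $E$ is \emph{separable} if $E\otimes_kL$ is semisimple for every field extension $L/k$; equivalently, $E$ is projective over $E^e$. Gradings are by $\mathbb Z$. A graded ring $\Gamma=\bigoplus_n\Gamma^n$ is \emph{strongly graded} if $\Gamma^m\Gamma^n=\Gamma^{m+n}$ for all $m,n$. It suffices that $1\in\Gamma^{-n}\Gamma^n$ for all $n$, for then $\Gamma^{m+n}\subset\Gamma^{m+n}\Gamma^{-n}\Gamma^n\subset\Gamma^m\Gamma^n$. \emph{Dade's theorem} states that for strongly graded $\Gamma$ the functor $M\mapsto M^0$ is an equivalence from graded left $\Gamma$-modules, with maps of degree $0$, to left $\Gamma^0$-modules.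

\subsection*{The graded algebra $\Lambda$}
For an object $Y$ of a $k$-linear triangulated category let $\operatorname{End}^*(Y)=\bigoplus_n\operatorname{Hom}(Y,\Sigma^nY)$ with product $a\cdot b=\Sigma^{|b|}(a)\circ b$, and let $\operatorname{add}Y$ be the class of direct summands of finite direct sums of copies of $Y$. A fully faithful $k$-linear triangle functor $F$ induces an isomorphism of graded algebras $\operatorname{End}^*(Y)\cong\operatorname{End}^*(FY)$: send $a$ of degree $n$ to $F(a)$ followed by the isomorphism $F\Sigma^nY\cong\Sigma^nFY$ obtained by iterating $F\Sigma\cong\Sigma F$.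

The simple modules generate $\mathbf D_{\rm sg}(A_1)$, but we want a generator with strongly graded endomorphism algebra. For this we keep only the simples that occur in arbitrarily high syzygies.

\begin{lemma}\label{lem:Lambda}
Let $A=A_1$ be as in Theorem~\ref{thm:sep}. There is an object $E'$ that generates $\mathbf D_{\rm sg}(A)$ as a thick subcategory, such that $\Lambda=\operatorname{End}^*(E')$ is strongly graded and $\Lambda^0=\operatorname{colim}_lR_l$ for a sequence $R_0\to R_1\to\cdots$ of separable $k$-algebras and unital homomorphisms.
\end{lemma}

\begin{proof}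
Use the notation of Lemma~\ref{lem:rad2}. Let $\mathcal X_l$ be the set of isomorphism classes of simple summands of the left $E$-module $V^{\otimes l}$, where $V^{\otimes0}=E$. Since $V^{\otimes l}=V\otimes_EV^{\otimes(l-1)}$, the set $\mathcal X_l$ consists of the simple summands of the modules $V\otimes_ES$ with $S\in\mathcal X_{l-1}$. The set $\mathcal X_0$ contains all simples, so $\mathcal X_0\supseteq\mathcal X_1$, and by induction $\mathcal X_0\supseteq\mathcal X_1\supseteq\cdots$. These sets are finite, so $\mathcal X_N=\mathcal X_{N+1}$ for some $N$. Put $E'=\bigoplus_{S\in\mathcal X_N}S$.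

The modules $E'$ and $V\otimes_EE'$ have the same simple summands up to multiplicity, and $V\otimes_EE'\cong\Sigma^{-1}E'$ in $\mathbf D_{\rm sg}(A)$. So $\operatorname{add}E'=\operatorname{add}\Sigma^{-1}E'$, and hence $\operatorname{add}E'=\operatorname{add}\Sigma^nE'$ for all $n$. Every bounded complex of finitely generated modules is built from simple modules by finitely many cones, so $E$ generates $\mathbf D_{\rm sg}(A)$ as a thick subcategory; and $E\cong\Sigma^NV^{\otimes N}\in\operatorname{add}\Sigma^NE'$. So $E'$ generates. As $E'\in\operatorname{add}\Sigma^nE'$, the identity of $E'$ is a finite sum of composites $E'\xrightarrow{b}\Sigma^nE'\xrightarrow{\Sigma^na}E'$ with $b\in\Lambda^n$ and $a\in\Lambda^{-n}$; thus $1\in\Lambda^{-n}\Lambda^n$.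

By Lemma~\ref{lem:rad2}(3), $\Lambda^0=\operatorname{colim}_lR_l$ with $R_l=\operatorname{End}_E(M_l)$ and $M_l=V^{\otimes l}\otimes_EE'$. For a field extension $L/k$, the algebra $R_l\otimes_kL=\operatorname{End}_{E\otimes L}(M_l\otimes L)$ is semisimple because $E\otimes_kL$ is. So $R_l$ is separable.
\end{proof}

\subsection*{Projective dimension}
Graded $\Lambda$-bimodules are graded left modules over $\Lambda^e=\Lambda\otimes_k\Lambda^{\rm op}$, formed without Koszul signs and graded by total degree. The bound $2$ below is a sum: $1$ from the colimit over $l$, and $1$ from the grading.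

\begin{lemma}\label{lem:pd}
Let $\Lambda$ be a strongly graded $k$-algebra such that $R=\Lambda^0$ is the colimit of a sequence of separable $k$-algebras $R_l$ along unital homomorphisms. Then $\Lambda$ has projective dimension at most $2$ as a graded $\Lambda$-bimodule.
\end{lemma}

\begin{proof}
\emph{The degree zero part.} Put $P_l=R\otimes_{R_l}R\cong R^e\otimes_{R_l^e}R_l$. It is a projective $R^e$-module because $R_l$ is projective over $R_l^e$. Multiplication induces a surjection $\operatorname{colim}_lP_l\to R$. It is injective: if $\sum a_ib_i=0$, choose $m\ge l$ with all $b_i$ in the image of $R_m$; then $\sum a_i\otimes b_i=\sum a_ib_i\otimes1=0$ in $P_m$. The exact sequence $0\to\bigoplus_lP_l\to\bigoplus_lP_l\to R\to0$, whose first map sends $z\in P_l$ to $z$ minus its image in $P_{l+1}$, gives $\operatorname{pd}_{R^e}R\le1$.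

\emph{Removing the grading.} The ring $\Lambda^e$ is strongly graded, since $1\in(\Lambda^{-n}\otimes1)(\Lambda^n\otimes1)$. By Dade's theorem graded bimodules are equivalent to modules over $\Delta=(\Lambda^e)^0=\bigoplus_n\Delta_n$, where $\Delta_n=\Lambda^n\otimes(\Lambda^{\rm op})^{-n}$, and $\Lambda$ corresponds to $R$. The ring $\Delta$ is graded by $n$ with $\Delta_0=R^e$. It is strongly graded: if $1=\sum_jc_jc'_j$ with $c_j\in\Lambda^n$ and $c'_j\in\Lambda^{-n}$, then $1\otimes1=\sum_{i,j}(c_j\otimes c'_i)(c'_j\otimes c_i)\in\Delta_n\Delta_{-n}$. It remains to prove $\operatorname{pd}_\Delta N\le1+\operatorname{pd}_{\Delta_0}N$ for every ungraded $\Delta$-module $N$, and to take $N=R$.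

\emph{From $\Delta_0$ to $\Delta$.} Fix $n$ and write $1=\sum_ja_jb_j$ with $a_j\in\Delta_n$, $b_j\in\Delta_{-n}$. The formula $\delta=\sum_ja_j(b_j\delta)$ is a dual basis for $\Delta_n$ as a right $\Delta_0$-module, so $\Delta_n$ is projective. Hence $\Delta\otimes_{\Delta_0}-$ is exact, and it preserves projectives, so $\operatorname{pd}_\Delta(\Delta\otimes_{\Delta_0}N)\le\operatorname{pd}_{\Delta_0}N$. Multiplication $\Delta_n\otimes_{\Delta_0}N\to N$ is bijective: it is onto because $z=\sum_ja_j(b_jz)$, and if $\sum_i\delta_iz_i=0$, then $\sum_i\delta_i\otimes z_i=\sum_ja_j\otimes b_j\sum_i\delta_iz_i=0$. Consider the sequence of $\Delta$-modules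
\[
0\to\Delta\otimes_{\Delta_0}\Delta_1\otimes_{\Delta_0}N\to\Delta\otimes_{\Delta_0}N\to N\to0,\qquad\delta\otimes\delta_1\otimes z\mapsto\delta\delta_1\otimes z-\delta\otimes\delta_1z,
\]
with multiplication as second map. (For $\Lambda=k[\tau,\tau^{-1}]$ with $|\tau|=1$ and $N=R=k$ it is $0\to k[w^{\pm1}]\xrightarrow{w-1}k[w^{\pm1}]\to k\to0$ with $w=\tau\otimes\tau^{-1}$.) Multiplication identifies each of $\Delta_n\otimes\Delta_1\otimes N$ and $\Delta_n\otimes N$ with $N$. So on underlying groups the first two terms are $N^{(\mathbb Z)}$, the first map sends $z$ in position $n$ to $z$ in position $n+1$ minus $z$ in position $n$, and the second map is the sum. This sequence is exact. Since $\Delta_1\otimes_{\Delta_0}N\cong N$ over $\Delta_0$, the first two terms have projective dimension at most $\operatorname{pd}_{\Delta_0}N$, and the claim follows.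
\end{proof}

Separability is used only for the projectivity of $P_l$. For $K=k[x]/(x^p-t)$ as in Example~\ref{ex:comm} one has $K^e\cong K[z]/(z^p)$, over which $K=K[z]/(z)$ has a periodic minimal resolution and infinite projective dimension.

\subsection*{Intrinsic formality}
We recall the $A_\infty$ formalism. Maps are evaluated by the rule $(f\otimes g)(a\otimes b)=(-1)^{|g||a|}f(a)\otimes g(b)$. An \emph{$A_\infty$-algebra} is a graded vector space $\Lambda$ with maps $m_i\colon\Lambda^{\otimes i}\to\Lambda$ $(i\ge1)$ of degree $2-i$ such that, for each number $r+s+t$ of inputs,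
\[
\sum(-1)^{r+st}m_{r+1+t}(1^{\otimes r}\otimes m_s\otimes1^{\otimes t})=0 .
\]
A dg algebra, unital or not, is the case $m_1=d$, $m_2$ the product, $m_i=0$ for $i\ge3$. A morphism $f\colon(\Lambda,m)\to(\Lambda',m')$ is a family $f_i\colon\Lambda^{\otimes i}\to\Lambda'$ of degree $1-i$ with
\[
\sum(-1)^{r+st}f_{r+1+t}(1^{\otimes r}\otimes m_s\otimes1^{\otimes t})=\sum(-1)^{\sigma}m'_q(f_{i_1}\otimes\dots\otimes f_{i_q}),\qquad\sigma=\sum_j(q-j)(i_j-1),
\]
and it is a quasi-isomorphism if the chain map $f_1$ is. We use three standard facts.

\emph{Bar construction.} Let $\operatorname{Bar}\Lambda=\bigoplus_{i\ge1}(\Sigma\Lambda)^{\otimes i}$ with the deconcatenation coproduct. The $A_\infty$-structures $(m_i)$ correspond to coderivations $b$ of degree $1$ with $b^2=0$, families $(f_i)$ correspond to coalgebra maps $\hat f$, and $f$ is a morphism if and only if $\hat fb=b'\hat f$. Neither $b$ nor $\hat f$ increases the length of tensors, and on tensors of length $\le L$ they depend only on the $m_i$ and $f_i$ with $i\le L$. If $f_1=1$, then $\hat f$ is an automorphism.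

\emph{Cobar construction.} The cobar construction $U$ of $\operatorname{Bar}\Lambda$ is a nonunital dg algebra with a quasi-isomorphism of complexes $\iota\colon\Lambda\to U$, and every $A_\infty$-morphism $f$ from $\Lambda$ to a dg algebra $B$ determines a map of dg algebras $\tilde f\colon U\to B$ with $\tilde f\iota=f_1$.

\emph{Kadeishvili's theorem.} For a dg algebra $B$ there are an $A_\infty$-structure on $H^*(B)$ with $m_1=0$ and $m_2$ the induced product, and a quasi-isomorphism $H^*(B)\to B$ inducing the identity on cohomology.

For a unital dg algebra $B$ let $\mathbf D(B)$ be the derived category of right dg modules.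

\begin{lemma}\label{lem:formal}
Let $\Lambda$ be a graded $k$-algebra of projective dimension at most $2$ as a graded bimodule, and $B$ a unital dg $k$-algebra with $H^*(B)\cong\Lambda$ as graded algebras. Then $\mathbf D(B)\simeq\mathbf D(\Lambda)$ as $k$-linear triangulated categories, where $\Lambda$ has zero differential.
\end{lemma}

\begin{proof}
Kadeishvili's theorem gives a structure $(m_i)$ on $\Lambda$ and a quasi-isomorphism $(\Lambda,m)\to B$ inducing the given isomorphism.

\emph{Removing one product.} Let $n\ge3$ and suppose $m_3=\dots=m_{n-1}=0$. For $g\colon\Lambda^{\otimes q}\to\Lambda$ of degree $2-n$ put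
\begin{multline*}
(\partial g)(a_1,\dots,a_{q+1})=(-1)^{n|a_1|}a_1\,g(a_2,\dots,a_{q+1})\\
+\sum_{r=0}^{q-1}(-1)^{r+1}g(\dots,a_{r+1}a_{r+2},\dots)+(-1)^{q+1}g(a_1,\dots,a_q)\,a_{q+1}.
\end{multline*}
Let $M$ be the graded bimodule with $M^i=\Lambda^{i+2-n}$, the usual right action, and left action $a*v=(-1)^{n|a|}av$. The bar resolution $(\Lambda\otimes\Lambda^{\otimes q}\otimes\Lambda)_{q\ge0}$ is a projective resolution of $\Lambda$ by graded bimodules, bimodule maps of degree $0$ from its $q$-th term to $M$ are the maps $g$ above, and the induced differential is $\partial$. So the cohomology in arity $q$ is $\operatorname{Ext}^q(\Lambda,M)$, which vanishes for $q\ge3$.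

In the $A_\infty$-relation with $n+1$ inputs only $m_2(1\otimes m_n)$, $m_2(m_n\otimes1)$ and $m_n(1^{\otimes r}\otimes m_2\otimes1^{\otimes t})$ survive, with signs $-1$, $(-1)^n$ and $(-1)^r$:
\[
-(-1)^{n|a_1|}a_1m_n(a_2,\dots)+\sum_{r=0}^{n-1}(-1)^rm_n(\dots,a_{r+1}a_{r+2},\dots)+(-1)^nm_n(a_1,\dots,a_n)a_{n+1}=0 .
\]
This says $\partial m_n=0$, so $m_n=\partial g$ with $g$ of arity $n-1$ and degree $2-n=1-(n-1)$. Let $f_1=1$, $f_{n-1}=g$ and $f_i=0$ otherwise, and let $(m'_i)$ be the structure given by $b'=\hat fb\hat f^{-1}$. The equation with one input gives $m'_1=0$. In the morphism equations a term containing $g$ then vanishes unless it also contains some $m_s$ or $m'_s$ with $s\ge2$, and such a term has at least $n$ inputs. Hence $m'_i=m_i$ for $i<n$. With $n$ inputs the equation reads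
\[
m_n+\sum_{r=0}^{n-2}(-1)^rg(\dots,a_{r+1}a_{r+2},\dots)=m'_n+(-1)^{n|a_1|}a_1g(a_2,\dots)+(-1)^{n-2}g(a_1,\dots,a_{n-1})a_n,
\]
that is, $m'_n=m_n-\partial g=0$.

\emph{Removing all products.} Repeating this for $n=3,4,\dots$ gives automorphisms $F_n$ of $\operatorname{Bar}\Lambda$, and $F_n$ is the identity on tensors of length $\le n-2$. So on tensors of length $\le L$ the composites $F_n\cdots F_3$ stabilize, and their limit $F$ is a coalgebra automorphism. After step $n\ge L$ the transported coderivation agrees on these tensors with the coderivation $b_2$ of $(\Lambda,m_2)$, so $Fb=b_2F$. Composing $F^{-1}$, whose first component is $1$, with the Kadeishvili morphism yields an $A_\infty$-quasi-isomorphism $f$ from the graded algebra $\Lambda$ to $B$ inducing the given isomorphism on cohomology.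

\emph{Units.} The morphism $f$ need not respect units strictly, so we adjoin units and cut out the part we need. The morphisms $1_\Lambda$ and $f$ give quasi-isomorphisms $\Lambda\leftarrow U\to B$ of nonunital dg algebras, and the class $u=[\iota(1_\Lambda)]\in H^0(U)$ maps to $1_\Lambda$ and to $[f_1(1_\Lambda)]=[1_B]$. Adjoining units gives quasi-isomorphisms $\Lambda^+\leftarrow U^+\to B^+$ of unital dg algebras, and restriction along them gives $k$-linear triangle equivalences $\mathbf D(\Lambda^+)\to\mathbf D(U^+)\leftarrow\mathbf D(B^+)$ that do not change underlying complexes. The map $(\mu,b)\mapsto(\mu,\mu1_B+b)$ is an isomorphism $B^+\cong k\times B$, so $\mathbf D(B^+)=\mathbf D(k)\times\mathbf D(B)$. The element $1_B$ acts as zero on the first factor and as the identity on the second, so $\mathbf D(B)$ is equivalent to the full subcategory of those $M$ for which $[1_B]$ acts as the identity on $H^*(M)$. The same holds for $\Lambda$. Both subcategories correspond to the full subcategory of $\mathbf D(U^+)$ on whose cohomology $u$ acts as the identity.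
\end{proof}

\subsection*{Conclusion}
We use Keller's theorem \cite[Theorem~4.3]{Keller} in the following form. Let $G$ be a compact generator of $T=\mathbf K_{\rm ac}(A\text{-Inj})$ and $B=\operatorname{Hom}^\bullet_A(G,G)$ its dg endomorphism algebra, in which $B^n$ consists of the families of module maps $G^i\to G^{i+n}$, the product is composition, and the differential is $b\mapsto db-(-1)^nbd$. Then $\operatorname{Hom}^\bullet_A(G,-)\colon T\to\mathbf D(B)$ is a $k$-linear triangle equivalence. Cocycles of degree $n$ are the chain maps $G\to\Sigma^nG$ and coboundaries are the null-homotopic ones, so $H^*(B)=\operatorname{End}^*(G)$ as graded algebras.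

\begin{proof}[Proof of Theorem~\ref{thm:sep}]
If $\mathbf D_{\rm sg}(A_1)=0$, then $\mathbf D_{\rm sg}(A_2)=0$, all compact objects of $T_1$ and $T_2$ are zero, and $T_1=T_2=0$. So assume $\mathbf D_{\rm sg}(A_1)\ne0$. Let $F\colon\mathbf D_{\rm sg}(A_1)\to\mathbf D_{\rm sg}(A_2)$ be a $k$-linear triangle equivalence, take $E'$ and $\Lambda$ from Lemma~\ref{lem:Lambda}, and put $Y_1=E'$, $Y_2=F(E')$ and $G_i=\Phi(Y_i)\in T_i$. Since $Y_i$ generates $\mathbf D_{\rm sg}(A_i)$ as a thick subcategory, the thick subcategory of $T_i$ generated by $G_i$ contains the image of $\Phi$ and hence all compact objects. If $\operatorname{Hom}(\Sigma^nG_i,X)=0$ for all $n$, then no compact object has a nonzero map to $X$, and $X=0$. So $G_i$ is a compact generator, and $T_i\simeq\mathbf D(B_i)$ with $B_i=\operatorname{Hom}^\bullet_{A_i}(G_i,G_i)$. The functors $\Phi$ and $F$ are fully faithful $k$-linear triangle functors, so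
\[
H^*(B_i)=\operatorname{End}^*(G_i)\cong\operatorname{End}^*(Y_i)\cong\Lambda\qquad(i=1,2)
\]
as graded $k$-algebras. By Lemmas~\ref{lem:pd} and~\ref{lem:formal}, $T_1\simeq\mathbf D(\Lambda)\simeq T_2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bel} Beligiannis, Comm. Algebra 28 (2000).

\bibitem{CY} Xiao-Wu Chen, Dong Yang, \emph{Homotopy categories, Leavitt path algebras and Gorenstein projective modules}, arXiv:1301.0195 (2013).

\bibitem{Keller} Keller, \emph{Deriving DG categories}.

\bibitem{KV} Keller, Vossieck, 1987.

\bibitem{Krause} H. Krause, \emph{The stable derived category of a noetherian scheme}, Compos. Math. 141 (2005).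

\end{thebibliography}
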